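# Classes in $H^1$ of tubes around Albanese fibers, and the stability of skyscraper sheaves

Throughout, a *variety* is a smooth projective variety over $\mathbb C$, and $\mathrm D^b(X)$ is the bounded derived category of coherent sheaves on $X$. All functors are derived. For $A\in\mathrm D^b(X)$, $\operatorname{Supp}A$ is the union of the supports of the cohomology sheaves of $A$. A *curve* $D\subset X$ is an integral closed subscheme of dimension $1$, with normalization $\tilde D$; it is a *rational curve* if $\tilde D\cong\mathbb P^1$.

## 1. How a class in $H^1(U,\mathcal O_U)$ acts on complexes supported in $U$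

Let $j:U\to X$ be an open subset of a variety and let $\eta\in H^1(U,\mathcal O_U)=\mathrm{Hom}_U(\mathcal O_U,\mathcal O_U[1])$. Tensoring any complex on $U$ with $\eta$ gives a map from the complex to its shift. We want this map on $X$, for complexes whose support lies in $U$.

**Fact A.** If $G\in\mathrm D^b(X)$ and $\operatorname{Supp}G\subset U$, then $\mathrm{Hom}_X(G',G)=\mathrm{Hom}_U(G'|_U,G|_U)$ for every $G'\in\mathrm D^b(X)$.

*Proof.* The natural map $G\to Rj_*j^*G$ is an isomorphism: this is clear over $U$, and over $X\setminus\operatorname{Supp}G$ both sides vanish; these two open sets cover $X$. Now use adjunction, $\mathrm{Hom}_X(G',Rj_*j^*G)=\mathrm{Hom}_U(j^*G',j^*G)$. $\square$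

So for each $G$ with $\operatorname{Supp}G\subset U$ (the support being closed in $X$) we get
$$\eta_G:=\mathrm{id}_G\otimes\eta:\ G\to G[1],$$
natural in $G$: for $f:G\to G'$ between two such objects, $\eta_{G'}\circ f=f[1]\circ\eta_G$. For example, if $\iota:D\to U$ is a smooth projective curve, $\eta_{\mathcal O_D}$ is the image of $\eta|_D\in H^1(D,\mathcal O_D)=\mathrm{Ext}^1_D(\mathcal O_D,\mathcal O_D)$ under $\iota_*$, by the projection formula.

Two properties matter. Objects with finite support do not see $\eta$, and objects whose support contains a curve do see it, provided $\eta$ does not die on that curve.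

**Property (P1).** If $\operatorname{Supp}F\subset U$ is finite, then $\eta_F=0$.

*Proof.* A finite subset of the quasi-projective variety $U$ lies in an affine open $U'\subset U$. By Fact A, $\mathrm{Hom}_X(F,F[1])=\mathrm{Hom}_{U'}(F|_{U'},F[1]|_{U'})$, and $\eta_F$ corresponds to $\mathrm{id}\otimes\eta|_{U'}$, where $\eta|_{U'}\in H^1(U',\mathcal O)=0$. $\square$

**Property (P2).** Let $\operatorname{Supp}A\subset U$, let $D\subset\operatorname{Supp}A$ be a curve and $g:\tilde D\to U$ the natural map. If $\eta_A=0$, then $g^*\eta=0$ in $H^1(\tilde D,\mathcal O_{\tilde D})$.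

*Proof.* Put $C:=Lg^*(A|_U)\in\mathrm D^b(\tilde D)$; this is bounded because $A$ is perfect. Then $\mathrm{id}_C\otimes g^*\eta=Lg^*(\eta_A)=0$.

We first find a vector bundle inside $C$. For each $t\in\tilde D$ we have $g(t)\in\operatorname{Supp}A$. If $m$ is the top degree in which the stalk $A_{g(t)}$ has cohomology, then $H^m(A_{g(t)})\otimes k(g(t))\ne0$ by Nakayama, and this is the top cohomology of $A\otimes^Lk(g(t))=C\otimes^Lk(t)$. So $C\otimes^Lk(t)\neq0$ for *every* $t$. If all cohomology sheaves of $C$ were torsion, $C$ would vanish near all but finitely many $t$; hence they are not all torsion. On the smooth curve $\tilde D$ we have $C\cong\bigoplus_kH^k(C)[-k]$, and each $H^k(C)$ is a vector bundle plus a torsion sheaf. So $C$ has a direct summand $W[-k]$ with $W$ a vector bundle of rank $r>0$.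

Naturality with respect to inclusion and projection of this summand gives $\mathrm{id}_W\otimes g^*\eta=0$ in $\mathrm{Ext}^1(W,W)=H^1(\tilde D,\mathcal End\,W)$. The composite $\mathcal O\to\mathcal End\,W\xrightarrow{\mathrm{tr}}\mathcal O$ is multiplication by $r$, so taking traces gives $r\,g^*\eta=0$, that is, $g^*\eta=0$. $\square$

Here is what this is for. Suppose a skyscraper sheaf $\mathcal O_x$ is destabilized by a triangle $A\to\mathcal O_x\to B\to A[1]$. Then $\mathrm{Hom}(A,B)=0$. Since $\eta_{\mathcal O_x}=0$, we shall see in Section 4 that $\eta_A=0$ follows formally. By (P2), $\operatorname{Supp}A$ then contains no curve on which $\eta$ is non-zero. With enough classes $\eta$, the object $A$ must live on points, and then nothing can destabilize $\mathcal O_x$. All of this is independent of the stability condition.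

## 2. Geometric stability conditions and the Albanese morphism

A (numerical) **stability condition** $\sigma=(Z,\mathcal P)$ on $\mathrm D^b(X)$ consists of a homomorphism $Z$ from the numerical Grothendieck group to $\mathbb C$ and full additive subcategories $\mathcal P(\phi)\subset\mathrm D^b(X)$, $\phi\in\mathbb R$, such that

- $Z(E)\in\mathbb R_{>0}\,e^{i\pi\phi}$ for $0\ne E\in\mathcal P(\phi)$;
- $\mathcal P(\phi+1)=\mathcal P(\phi)[1]$;
- $\mathrm{Hom}(\mathcal P(\phi_1),\mathcal P(\phi_2))=0$ for $\phi_1>\phi_2$;
- every $E\neq0$ has a Harder–Narasimhan (HN) filtration $0=E_0\to E_1\to\dots\to E_r=E$ whose cones $G_k$ of $E_{k-1}\to E_k$ are non-zero objects of $\mathcal P(\phi_k)$ with $\phi_1>\dots>\phi_r$;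
- the support property holds.

The objects of $\mathcal P(\phi)$ are *semistable of phase* $\phi$. The support property implies that each $\mathcal P(\phi)$ is an abelian category of finite length. A short exact sequence in $\mathcal P(\phi)$ is an exact triangle in $\mathrm D^b(X)$, and $\mathcal P((\psi-1,\psi])$ is the heart of a bounded t-structure. The simple objects of $\mathcal P(\phi)$ are the *stable* objects of phase $\phi$; finite length gives Jordan–Hölder (JH) filtrations. An autoequivalence $\Phi$ acts on stability conditions so that $E$ is stable for $\Phi^{-1}\sigma$ if and only if $\Phi(E)$ is stable for $\sigma$, with the same phase. Write $\mathrm{Stab}(X)$ for the complex manifold of all these $\sigma$.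

**Definition.** $\sigma$ is **geometric** if all $\mathcal O_x$, $x\in X$, are $\sigma$-stable and of the same phase.

Every $X$ has an Albanese morphism $\mathrm{alb}_X:X\to\mathrm{Alb}(X)=\mathrm{Pic}^0(\mathrm{Pic}^0(X))$, through which every morphism from $X$ to an abelian variety factors. Fu–Li–Zhao proved that if $\mathrm{alb}_X$ is finite, then every stability condition on $\mathrm D^b(X)$ is geometric. The question below is from Hannah Dell, "Stability conditions on free abelian quotients", arXiv:2307.00815 (2023): if $\mathrm{alb}_X$ is not finite and $\mathrm{Stab}(X)\ne\emptyset$, are there always non-geometric stability conditions on $\mathrm D^b(X)$?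

The answer is no, and every bielliptic surface is a counterexample.

**Theorem 1.** Let $X$ be a variety containing no rational curve and such that all fibers of $\mathrm{alb}_X$ have dimension $\le1$. Then every $\sigma\in\mathrm{Stab}(X)$ is geometric.

**Corollary 2.** Let $S$ be a bielliptic surface, e.g. $S=(E\times F)/(\mathbb Z/2)$ with $E,F$ elliptic curves and the generator acting by $(e,f)\mapsto(e+\tau,-f)$, $\tau\in E[2]\setminus0$. Then $\mathrm{alb}_S$ is not finite, $\mathrm{Stab}(S)\neq\emptyset$, and every stability condition on $\mathrm D^b(S)$ is geometric.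

Both follow from a criterion at a single point.

**Theorem 3.** Let $a:X\to M$ be a morphism to an abelian variety, $x\in X$, $p=a(x)$. Assume

$(\ddagger)_x$: for every curve $D\subset a^{-1}(p)$ there is an affine open $V\ni p$ in $M$ such that $H^1(a^{-1}(V),\mathcal O)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is non-zero.

Then $\mathcal O_x$ is $\sigma$-stable for every $\sigma\in\mathrm{Stab}(X)$. If $(\ddagger)_x$ holds for all $x$, every $\sigma\in\mathrm{Stab}(X)$ is geometric.

If $a$ is finite, there is no curve $D$ to check and $(\ddagger)_x$ is vacuous; so Theorem 3 with $a=\mathrm{alb}_X$ reproves the theorem of Fu–Li–Zhao. Sections 10–12 contain further consequences: Corollary 4, Proposition 5 and Theorem 6.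

## 3. The projective line against curves of positive genus

On a curve $X$, the sheaf $\mathcal O_x$ sits in the triangle
$$\mathcal O(x)\to\mathcal O_x\to\mathcal O[1]\xrightarrow{\delta}\mathcal O(x)[1].\tag{1}$$
Could this be an HN filtration of $\mathcal O_x$?

*On $\mathbb P^1$ it can.* Let $\mathcal P(k)$, $k\in\mathbb Z$, consist of the finite sums of copies of $\mathcal O[k]$, let $\mathcal P(k+\tfrac32)$ consist of the finite sums of copies of $\mathcal O(1)[k]$, let all other $\mathcal P(\phi)$ be $0$, and put $Z(\mathcal O)=1$, $Z(\mathcal O(1))=e^{3\pi i/2}=-i$. We check that this is a stability condition. The classes of $\mathcal O,\mathcal O(1)$ form a basis of the numerical Grothendieck group, so $Z$ is defined, and it is compatible with the phases. All $\mathrm{Hom}(\mathcal O(1)[k],\mathcal O[l])$ vanish, because $H^*(\mathbb P^1,\mathcal O(-1))=0$. A non-zero $\mathrm{Hom}(\mathcal O[k],\mathcal O(1)[l])$ forces $k=l$, and $k<k+\frac32$. Between shifts of the same line bundle there are maps only if the shifts agree. So there are no maps from higher to lower phase.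

For HN filtrations, Beilinson's theorem gives for every $E$ a triangle $\bigoplus_lW_l\otimes\mathcal O(1)[l]\to E\to\bigoplus_kV_k\otimes\mathcal O[k]$ with finite-dimensional vector spaces $W_l,V_k$. Its connecting map has components $V_k\otimes\mathcal O[k-1]\to W_l\otimes\mathcal O(1)[l]$, which vanish unless $l=k-1$. So $E=\bigoplus_kE_k$ with triangles $W_{k-1}\otimes\mathcal O(1)[k-1]\to E_k\to V_k\otimes\mathcal O[k]$. The two outer terms have phases $k+\frac12>k$, and all phases in $E_k$ exceed all phases in $E_{k-1}$. Concatenating these filtrations gives the HN filtration of $E$. Finally, the only semistable objects are $\mathcal O^n[k]$ and $\mathcal O(1)^n[k]$, so the support property is clear.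

In (1) the outer terms have phases $\frac32>1$, so (1) *is* the HN filtration of $\mathcal O_x$, and no $\mathcal O_x$ is semistable.

*On a curve of genus $g\ge1$ it cannot.* HN filtrations require $\mathrm{Hom}(A,B)=0$ for $A=\mathcal O(x)$, $B=\mathcal O[1]$, whereas $\mathrm{Hom}(A,B)=H^1(\mathcal O(-x))$ has dimension $h^0(K(x))=g$. The reason is an instance of Section 1. Composition with $\delta$ is the map $\mathrm{Hom}(A,B)=H^1(\mathcal O(-x))\to H^1(\mathcal O)=\mathrm{Hom}(A,A[1])$. It is surjective, as $H^1(\mathcal O_x)=0$. So every $\eta_A$ has the form $\delta\circ u$ with $u\in\mathrm{Hom}(A,B)$, and a non-zero $\eta$ forces a non-zero $u$.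

## 4. Vanishing of $\eta$ on a destabilizing subobject

**Lemma 1.** Let $U\subset X$ be open and $A\xrightarrow{i}F\to B\xrightarrow{\delta}A[1]$ an exact triangle in $\mathrm D^b(X)$. Assume $\operatorname{Supp}F$ is finite, the supports of $A,B,F$ lie in $U$, and $\mathrm{Hom}(A,B)=0$. If $D\subset\operatorname{Supp}A$ is a curve, then $H^1(U,\mathcal O_U)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is zero.

*Proof.* Let $\eta\in H^1(U,\mathcal O_U)$. By (P1), $\eta_F=0$, so naturality gives $i[1]\circ\eta_A=\eta_F\circ i=0$. By the exact triangle, a map $A\to A[1]$ killed by $i[1]$ factors through $\delta$: $\eta_A=\delta\circ u$ with $u\in\mathrm{Hom}(A,B)=0$. So $\eta_A=0$, and (P2) gives $g^*\eta=0$. $\square$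

## 5. Global classes confine the support to one fiber, and then they run out

The natural first choice is $U=X$. It is fed by the Albanese variety through the following lemma.

**Lemma 2.** Let $h:T\to M$ be a non-constant morphism from a smooth projective connected curve to an abelian variety. Then $h^*:H^1(M,\mathcal O)\to H^1(T,\mathcal O)$ is non-zero.

*Proof.* $\Omega_M$ is trivial, so its global sections span every fiber. Since $dh\ne0$, some global $1$-form has non-zero pullback, i.e. $h^*:H^0(M,\Omega^1)\to H^0(T,\Omega^1)$ is non-zero. By Hodge theory its complex conjugate is $h^*$ on $H^1(\mathcal O)$. $\square$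

We also need to split complexes along their support.

**Fact B.** If $\operatorname{Supp}A=Z_1\sqcup Z_2$ with $Z_1,Z_2$ closed and disjoint, then $A\cong A_1\oplus A_2$ with $\operatorname{Supp}A_k=Z_k$.

*Proof.* Let $j_1,j_2$ be the inclusions of $X\setminus Z_2$, $X\setminus Z_1$, and $j_{12}$ that of their intersection. The Mayer–Vietoris triangle is $A\to Rj_{1*}j_1^*A\oplus Rj_{2*}j_2^*A\to Rj_{12*}j_{12}^*A$, and its last term is $0$. $\square$

**Lemma 3(a).** Let $a:X\to M$ be a morphism to an abelian variety, $x\in X$, and $A\to F\to B\to A[1]$ an exact triangle with $\operatorname{Supp}F=\{x\}$ and $\mathrm{Hom}(A,B)=\mathrm{Hom}(A,B[-1])=0$. Then $\operatorname{Supp}A\subset a^{-1}(a(x))$.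

*Proof.*

**Step 1.** This step shows that $A$ has no direct summand away from $x$:
$$\text{if }A=A_1\oplus A'\text{ with }x\notin\operatorname{Supp}A',\text{ then }A'=0.\tag{2}$$
Indeed $\mathrm{Hom}(A',F)=0$, as the supports are disjoint. So the inclusion $A'\to A$ becomes zero in $F$, and therefore factors through $B[-1]\to A$ by some element of $\mathrm{Hom}(A',B[-1])$. This group is a summand of $\mathrm{Hom}(A,B[-1])=0$. So the inclusion is zero and $A'=0$.

**Step 2.** This step shows that $a(\operatorname{Supp}A)$ is finite. Apply Lemma 1 with $U=X$. If a curve $D\subset\operatorname{Supp}A$ is not contracted by $a$, then the composite $H^1(M,\mathcal O)\to H^1(X,\mathcal O)\to H^1(\tilde D,\mathcal O)$ is non-zero by Lemma 2, but its second map is zero by Lemma 1, a contradiction. So every curve in $\operatorname{Supp}A$ is contracted. Two points of an irreducible projective variety lie on an irreducible curve (Mumford, *Abelian Varieties*, §6), so $a$ is constant on each irreducible component of $\operatorname{Supp}A$.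

**Step 3.** This step removes the fibers not through $x$. As $a(\operatorname{Supp}A)$ is finite, Fact B gives $A=A_1\oplus A'$ with $\operatorname{Supp}A_1\subset a^{-1}(a(x))$ and $\operatorname{Supp}A'\cap a^{-1}(a(x))=\emptyset$. By (2), $A'=0$. $\square$

If $a$ is finite, this already says $\operatorname{Supp}A\subset\{x\}$. If $a=\mathrm{alb}_X$ is not finite, global classes give nothing further: $\mathrm{alb}_X^*:H^1(\mathrm{Alb}(X),\mathcal O)\to H^1(X,\mathcal O)$ is an isomorphism, and for a curve $D$ inside a fiber the map $\tilde D\to\mathrm{Alb}(X)$ factors through a point. So $H^1(X,\mathcal O)\to H^1(\tilde D,\mathcal O)$ is *zero*, and Lemma 1 with $U=X$ is empty for exactly the curves that remain.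

Let us see the failure by hand on $S=(E\times F)/(\mathbb Z/2)$ as in Corollary 2. Let $\pi:E\to E'=E/\langle\tau\rangle$ and let $a:S\to E'$ be the induced map. The generator acts by $-1$ on the line $H^1(F,\mathcal O)$. So, with $\pi_*\mathcal O_E=\mathcal O\oplus L$, where $L$ is the part on which translation by $\tau$ acts by $-1$, we get $R^1a_*\mathcal O_S\cong L\otimes H^1(F,\mathcal O)$. A global section of $L$ is a function $u$ on $E$ with $u(e+\tau)=-u(e)$; it is constant, hence $0$. So no global class restricts non-trivially to the fibers $F$. But $L$ has plenty of *local* sections.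

## 6. Classes on the tube $a^{-1}(V)$

Lemma 3(a) has changed the situation: $A$ now lives in one fiber $a^{-1}(p)$, and Lemma 1 allows any open $U$ containing the supports. So we take $U=a^{-1}(V)$ with $V\ni p$ affine.

In the example of Section 5 the missing classes can be written down. Let $V\subset E'$ be affine and $p=\pi(e_0)\in V$. The tube $U=a^{-1}(V)$ is the free quotient of $\pi^{-1}(V)\times F$ by $\mathbb Z/2$, and $H^1(\pi^{-1}(V)\times F,\mathcal O)=\mathcal O(\pi^{-1}(V))\otimes H^1(F,\mathcal O)$, since $\pi^{-1}(V)$ is affine. So $H^1(U,\mathcal O)$ is the invariant part, the set of $u\otimes\xi$ with $\xi$ a fixed generator of $H^1(F,\mathcal O)$ and $u(e+\tau)=-u(e)$. Choose a function $v$ on the affine curve $\pi^{-1}(V)$ with $v(e_0)=1$, $v(e_0+\tau)=0$, and put $u(e)=v(e)-v(e+\tau)$. The class $u\otimes\xi$ restricts to $u(e_0)\xi=\xi\ne0$ on the fiber $a^{-1}(p)\cong F$. So $(\ddagger)_x$ holds for every $x\in S$, in a case where global classes see nothing.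

**Lemma 3(b).** In the situation of Lemma 3(a), if $(\ddagger)_x$ holds, then $\operatorname{Supp}A\subset\{x\}$.

*Proof.* Let $p=a(x)$. By (a), $A$ is supported in $a^{-1}(p)$; so is $F$, and hence $B$. If $\operatorname{Supp}A$ contained a curve $D$, take $V$ as in $(\ddagger)_x$ and $U=a^{-1}(V)$. This $U$ contains all three supports, so Lemma 1 says that $H^1(U,\mathcal O)\to H^1(\tilde D,\mathcal O)$ is zero, which contradicts the choice of $V$. So $\operatorname{Supp}A$ contains no curve and is finite. Splitting $A$ by Fact B into the part at $x$ and the rest, (2) gives $\operatorname{Supp}A\subset\{x\}$. $\square$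

## 7. From the first HN factor to a stable object at $x$

**Lemma 4.** Let $T$ be $\sigma$-stable with finite support. Then $T\cong\mathcal O_y[r]$ for some $y\in X$, $r\in\mathbb Z$.

*Proof.* Say $T$ is simple in $\mathcal P(\phi)$. Then $T$ is indecomposable, so by Fact B it is supported at one point $y$. Let $l\le m$ be the minimal and maximal degrees of non-zero cohomology sheaves of $T$. These sheaves have finite length and are supported at $y$, so there are a surjection $H^m(T)\to\mathcal O_y$ and an injection $\mathcal O_y\to H^l(T)$. Consider
$$T\to H^m(T)[-m]\to\mathcal O_y[-m]\to H^l(T)[-m]\to T[l-m],$$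
whose outer maps are truncation maps. On $H^m$ the composite induces $H^m(T)\twoheadrightarrow\mathcal O_y\hookrightarrow H^l(T)$, which is non-zero. Since $\mathrm{Hom}(T,T[k])=0$ for $k<0$, we get $l=m$. The composite is then a non-zero endomorphism of the simple object $T$, hence an isomorphism, and it factors through $\mathcal O_y[-m]$. So $T$ is a non-zero direct summand of $\mathcal O_y[-m]$. Since $\mathrm{End}(\mathcal O_y)=\mathbb C$, this object is indecomposable, and $T\cong\mathcal O_y[-m]$. $\square$

**Proof of the first assertion of Theorem 3.** Let $\sigma=(Z,\mathcal P)\in\mathrm{Stab}(X)$ and assume $(\ddagger)_x$.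

**Step 1.** This step puts the first HN factor of $\mathcal O_x$ at the point $x$. Let $F\in\mathcal P(\phi)$ be that factor and $F\to\mathcal O_x\to B$ the corresponding triangle, where $B$ (possibly $0$) has all HN phases $<\phi$. Then $\mathrm{Hom}(F,B[i])=0$ for $i\le0$. Lemma 3(b), applied to the triangle $F\to\mathcal O_x\to B$, gives $\operatorname{Supp}F=\{x\}$.

**Step 2.** This step produces a subobject of $F$ to which Lemma 3(b) applies again; a stable subobject alone will not do, because $F$ might contain it several times and the Hom-vanishing would fail. Let $T\subset F$ be a simple subobject in $\mathcal P(\phi)$. Among the subobjects of $F$ all of whose JH factors are isomorphic to $T$, let $A$ have maximal length, and put $B'=F/A$. Then $A\neq0$, since $T$ itself qualifies. Moreover $\mathrm{Hom}(T,B')=0$: a non-zero map would be injective, and the preimage in $F$ of its image would be an extension of $T$ by $A$, contradicting maximality. As $A$ is an iterated extension of copies of $T$, $\mathrm{Hom}(A,B')=0$. Also $\mathrm{Hom}(A,B'[-1])=0$, since $A\in\mathcal P(\phi)$ and $B'[-1]\in\mathcal P(\phi-1)$.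 Lemma 3(b) applied to $A\to F\to B'$ gives $\operatorname{Supp}A=\{x\}$.

**Step 3.** This step passes from $A$ to $T$: we show $\operatorname{Supp}T\subset\operatorname{Supp}A$. This needs an argument, since cohomology sheaves could cancel in extensions. Suppose the stalk $T_s$ at $s\in X$ is non-zero, with top cohomological degree $m$. Let $A'\subset A$ be the kernel of a quotient $A\to T$ in $\mathcal P(\phi)$. It is an iterated extension of copies of $T$, so $H^{m+1}(A'_s)=0$. The long exact sequence shows that $H^m(A_s)\to H^m(T_s)\neq0$ is surjective, so $A_s\neq0$.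

**Step 4.** This step concludes. $T$ is stable with support $\{x\}$, so $T\cong\mathcal O_x[r]$ for some $r$ by Lemma 4. A shift of a stable object is stable. Thus $\mathcal O_x$ is $\sigma$-stable. $\square$

## 8. All skyscrapers have the same phase

**Lemma 5.** If all $\mathcal O_x$, $x\in X$, are $\sigma$-stable, they all have the same phase.

*Proof.*

**Step 1.** This step reduces to an integer-valued function on a curve. Any two points of $X$ lie on a curve, so let $h:T\to X$ be the normalization of a curve followed by the inclusion; we show that the phase $\phi(t)$ of $\mathcal O_{h(t)}$ is constant in $t\in T$. All $\mathcal O_x$ have the same numerical class, so $z:=Z(\mathcal O_x)$ is independent of $x$, and $z\ne0$ by stability. Since $z\in\mathbb R_{>0}e^{i\pi\phi(t)}$ for all $t$, phases differ by even integers. Fix $\psi=\phi(t_0)$ and write $\phi(t)=\psi+2j(t)$ with $j(t)\in\mathbb Z$.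

**Step 2.** This step builds, from the t-structure, a quantity that records $j(t)$ when a line bundle on $T$ is twisted by $t$. Let $H^i$ denote cohomology with respect to the heart $\mathcal P((\psi-1,\psi])$. As $\mathcal O_{h(t)}[-2j(t)]\in\mathcal P(\psi)$, the only non-zero cohomology object of $\mathcal O_{h(t)}$ is $H^{-2j(t)}=\mathcal O_{h(t)}[-2j(t)]$. For a line bundle $N$ on $T$ and $j\in\mathbb Z$ put
$$w_j(N)=Z(H^{-2j}(h_*N))-Z(H^{-2j+1}(h_*N)).$$
The map $h$ is finite, so there is a triangle $h_*N\to h_*N(t)\to\mathcal O_{h(t)}$. With $j=j(t)$, its long exact sequence yields $H^i(h_*N)\cong H^i(h_*N(t))$ for $i\ne-2j,-2j+1$, and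
$$0\to H^{-2j}(h_*N)\to H^{-2j}(h_*N(t))\to\mathcal O_{h(t)}[-2j]\to H^{-2j+1}(h_*N)\to H^{-2j+1}(h_*N(t))\to0.$$
Taking the alternating sum of $Z$, where $Z(\mathcal O_{h(t)}[-2j])=z$, we get $w_j(N(t))=w_j(N)+z$ for $j=j(t)$. The sets $\{-2j,-2j+1\}$ are disjoint for distinct $j$, so $w_{j'}(N(t))=w_{j'}(N)$ for $j'\neq j(t)$. Thus
$$w_{j'}(N(t))=w_{j'}(N)+\delta_{j',j(t)}\,z\qquad\text{for all }j'.$$

**Step 3.** This step uses that $w_j(N)$ depends only on the isomorphism class of $N$. Adding and removing points one at a time, for every divisor $\Delta$ on $T$ we get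
$$w_j(\mathcal O(\Delta))=w_j(\mathcal O)+n_j(\Delta)z,$$
where $n_j:\mathrm{Div}(T)\to\mathbb Z$ is the homomorphism with $n_j(t)=\delta_{j,j(t)}$. If $\Delta$ is principal, then $\mathcal O(\Delta)\cong\mathcal O$ and $n_j(\Delta)z=0$, so $n_j(\Delta)=0$, as $z\ne0$. So $n_j$ induces a homomorphism $\mathrm{Pic}(T)\to\mathbb Z$. It is zero on $\mathrm{Pic}^0(T)$, a divisible group. As $t-t'$ has degree $0$, $n_j(t)=n_j(t')$ for all $t,t'$ and all $j$. So $j(\cdot)$ is constant. $\square$

**End of the proof of Theorem 3.** If $(\ddagger)_x$ holds for all $x$, then for every $\sigma$ all $\mathcal O_x$ are $\sigma$-stable by Section 7, and they have equal phases by Lemma 5. $\square$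

## 9. Albanese fibers of dimension at most one, and bielliptic surfaces

**Proof of Theorem 1.** We verify $(\ddagger)_x$ for $a=\mathrm{alb}_X:X\to M$ and every $x$. Let $D\subset a^{-1}(p)$ be a curve, $V\ni p$ any affine open, and $U=a^{-1}(V)$.

**Step 1.** This step extends classes from $D$ to $U$. Let $K=\ker(\mathcal O_U\to\mathcal O_D)$. Since $V$ is affine, $H^2(U,K)=\Gamma(V,R^2a_*K)$ by the Leray spectral sequence. This is $0$, because the fibers of the projective morphism $U\to V$ have dimension $\le1$ (Hartshorne, *Algebraic Geometry*, III.11.2). So $H^1(U,\mathcal O_U)\to H^1(D,\mathcal O_D)$ is surjective.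

**Step 2.** This step passes to the normalization $\nu:\tilde D\to D$. The cokernel of $\mathcal O_D\to\nu_*\mathcal O_{\tilde D}$ has finite support, hence no $H^1$, so $H^1(D,\mathcal O_D)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is surjective.

**Step 3.** This step uses the hypothesis on rational curves. As $D$ is not rational, $H^1(\tilde D,\mathcal O_{\tilde D})\ne0$. So the surjection $H^1(U,\mathcal O_U)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is non-zero, $(\ddagger)_x$ holds for all $x$, and Theorem 3 applies. $\square$

**Proof of Corollary 2.** A bielliptic surface is $S=(E\times F)/G$ with $E,F$ elliptic curves and $G$ finite, acting freely, by translations on $E$ and with $F/G\cong\mathbb P^1$; moreover $q(S)=1$. (In the example the action is free because of the translation, and $F/\{\pm1\}\cong\mathbb P^1$. The form $dz_E$ is invariant and $dz_F\mapsto-dz_F$, so $q(S)=1$.)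

**Step 1.** This step looks at $\mathrm{alb}_S$. As $q(S)=1$, $\mathrm{Alb}(S)$ is an elliptic curve. Since $\dim S=2$, $\mathrm{alb}_S$ is not finite. It is non-constant, since its image generates $\mathrm{Alb}(S)$; so its fibers have dimension $\le1$.

**Step 2.** This step excludes rational curves. A rational curve in $S$ would give a non-constant map $\mathbb P^1\to S$. As $\mathbb P^1$ is simply connected, this map lifts to the étale cover $E\times F$; but every map from $\mathbb P^1$ to an abelian variety is constant. By Theorem 1 every $\sigma\in\mathrm{Stab}(S)$ is geometric.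

**Step 3.** This step makes sure that the statement is not empty. Numerical stability conditions with the support property exist on every smooth projective surface (Bridgeland; Arcara–Bertram; see Macrì–Schmidt, *Lectures on Bridgeland stability*, for a complete account including the support property). So $\mathrm{Stab}(S)\ne\emptyset$. $\square$

This answers the question of Section 2 in the negative.

## 10. Smooth families of varieties with finite Albanese morphism

The condition $(\ddagger)_x$ can also hold when the fibers of $a$ are large.

**Corollary 4.** Let $f:X\to Y$ be a smooth surjective morphism of varieties with connected fibers. Suppose $Y$ admits a finite morphism $c$ to an abelian variety $M$, and every fiber $X_y$ has finite Albanese morphism. Then every $\sigma\in\mathrm{Stab}(X)$ is geometric.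

*Proof.* Put $a=c\circ f$; we verify $(\ddagger)_x$ for all $x$. A curve $D\subset a^{-1}(p)$ is mapped by $f$ into the finite set $c^{-1}(p)$, so it lies in some fiber $X_y$. Take any affine $V\ni p$. Then $c^{-1}(V)$ is affine and $H^1(a^{-1}(V),\mathcal O)=\Gamma(c^{-1}(V),R^1f_*\mathcal O_X)$. By Hodge theory $h^1(\mathcal O_{X_y})$ is constant in $y$, so $R^1f_*\mathcal O_X$ is locally free and commutes with base change (Grauert): its fiber at $y$ is $H^1(X_y,\mathcal O)$. On an affine scheme, sections surject onto the fiber at a point, so $H^1(a^{-1}(V),\mathcal O)\to H^1(X_y,\mathcal O)$ is surjective.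

It remains to see that $H^1(X_y,\mathcal O)\to H^1(\tilde D,\mathcal O)$ is non-zero. As $\mathrm{alb}_{X_y}$ is finite, it does not contract $D$, so by Lemma 2 the composite $H^1(\mathrm{Alb}(X_y),\mathcal O)\to H^1(X_y,\mathcal O)\to H^1(\tilde D,\mathcal O)$ is non-zero. So $(\ddagger)_x$ holds, and Theorem 3 applies. $\square$

## 11. Twisting along a $(-2)$-curve

Some hypothesis on rational curves is needed, as the next result shows.

**Proposition 5.** A surface $S$ containing a smooth rational curve $C$ with $C^2=-2$ has non-geometric stability conditions.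

*Proof.*

**Step 1.** This step provides an autoequivalence. By adjunction $K_S\cdot C=0$, so $\omega_S|_C$, a line bundle of degree $0$ on $\mathbb P^1$, is trivial. Put $P=\mathcal O_C(-1)$. Then $P\otimes\omega_S\cong P$, $\mathrm{Hom}(P,P)=\mathbb C\cong\mathrm{Ext}^2(P,P)^*$ by Serre duality, and $\chi(P,P)=-C^2=2$, so $\mathrm{Ext}^1(P,P)=0$. Thus $P$ is spherical, and the spherical twist $\Phi(G)=\mathrm{cone}(R\mathrm{Hom}(P,G)\otimes P\to G)$ is an autoequivalence of $\mathrm D^b(S)$ (Seidel–Thomas). Let $\sigma$ be a geometric stability condition on $\mathrm D^b(S)$ (these exist by the references in the proof of Corollary 2), with skyscrapers of phase $\phi$. We claim that $\Phi^{-1}\sigma$ is not geometric. Suppose it is; then all $\Phi(\mathcal O_x)$ are $\sigma$-stable of one common phase. For $x\notin C$, $R\mathrm{Hom}(P,\mathcal O_x)=0$ and $\Phi(\mathcal O_x)=\mathcal O_x$. So the common phase is $\phi$.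

**Step 2.** This step computes $E=\Phi(\mathcal O_x)$ for $x\in C$. Near $x$, $P$ is the cokernel of $\mathcal O(-C)\to\mathcal O$, whose dual becomes zero on $\mathcal O_x$. So $\mathrm{Ext}^i(P,\mathcal O_x)$ is one-dimensional for $i=0,1$ and zero otherwise, and there is a triangle $P\oplus P[-1]\to\mathcal O_x\to E$. Its cohomology sequence is
$$0\to H^{-1}(E)\to P\to\mathcal O_x\to H^0(E)\to P\to0,$$
where $P\to\mathcal O_x$ is the evaluation map, which is non-zero and hence surjective. So $H^{-1}(E)\cong\mathcal O_C(-2)$ and $H^0(E)\cong\mathcal O_C(-1)$. In particular $E\not\cong\mathcal O_y$ for every $y$.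

**Step 3.** This step derives the contradiction. For every $y\in S$, $E$ and $\mathcal O_y$ are non-isomorphic stable objects of phase $\phi$, so $\mathrm{Hom}(E,\mathcal O_y[i])=0=\mathrm{Hom}(\mathcal O_y,E[i])$ for $i\le0$. By Serre duality $\mathrm{Hom}(E,\mathcal O_y[i])\cong\mathrm{Hom}(\mathcal O_y,E\otimes\omega_S[2-i])^*\cong\mathrm{Hom}(\mathcal O_y,E[2-i])^*$, because $\mathcal O_y\otimes\omega_S^{-1}\cong\mathcal O_y$. So $\mathrm{Hom}(E,\mathcal O_y[i])=0$ for $i\ge2$ too. Only $i=1$ is left, for all $y$. In a minimal free resolution of the stalk $E_y$ the rank of the term in degree $-i$ is $\dim\mathrm{Hom}(E,\mathcal O_y[i])$; so $E\cong\mathcal V[1]$ with $\mathcal V$ locally free. But $0\ne E$ is supported on $C$, a contradiction. So $\Phi^{-1}\sigma$ is not geometric. $\square$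

## 12. Elliptic surfaces over bases of positive genus

"No rational curve" in Theorem 1 can be weakened. The case of elliptic surfaces shows how far. An *elliptic fibration* $f:S\to B$ is a surjective morphism from a surface to a smooth projective curve with connected fibers and general fiber a smooth curve of genus $1$; it is *relatively minimal* if no fiber contains a smooth rational curve of self-intersection $-1$. A fiber is *multiple* if, as a divisor, it is $mF_0$ with $m\ge2$ and $F_0$ effective.

**Theorem 6.** Let $f:S\to B$ be a relatively minimal elliptic fibration of a surface over a curve $B$ of genus $\ge1$, such that no multiple fiber has irreducible singular support. The following are equivalent: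

(i) every $\sigma\in\mathrm{Stab}(S)$ is geometric;

(ii) every fiber of $f$ has irreducible support;

(iii) $S$ contains no smooth rational curve.

(The hypothesis on multiple fibers is only used for (ii)$\Rightarrow$(i).) In particular $S$ may contain nodal or cuspidal rational curves and still satisfy (i).

*Example, for the last sentence.* Let $C_0\subset\mathbb P^2$ be a nodal or cuspidal integral cubic and $C_1$ a general cubic. Reducible or non-reduced cubics form a closed subset of dimension $2+5=7$ in the $\mathbb P^9$ of cubics. Its join with $C_0$ has dimension $\leq8$, so a general $C_1$ lies outside it, and all members of the pencil spanned by $C_0,C_1$ are integral. Also $C_1$ is smooth and meets $C_0$ transversally in nine smooth points of $C_0$. Blowing up these points gives a smooth surface $R\to\mathbb P^1$ whose fibers are the members of the pencil. Let $B\to\mathbb P^1$ be a double cover by an elliptic curve, branched at four points with smooth fibers. Then $S=R\times_{\mathbb P^1}B$ is smooth: it is étale over $R$ where $B\to\mathbb P^1$ is étale, and near the branch points it is smooth over $B$. Its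 fibers over $B$ are the integral cubics of the pencil; in particular they are connected, so $S$ is connected. No fiber is multiple and (ii) holds. A curve in a fiber is a full fiber, of self-intersection $0$, so $f$ is relatively minimal. And $C_0$ is a fiber, a rational curve. Note that $(\ddagger)_x$ fails for $x\in C_0$, since $\tilde C_0=\mathbb P^1$ has $H^1(\mathcal O)=0$; a second tool is needed below.

**Canonical bundle.** By the canonical bundle formula (Barth–Hulek–Peters–Van de Ven, V.12), $\omega_S\cong f^*L\otimes\mathcal O(\sum(m_i-1)F_i)$ with $L$ a line bundle on $B$ and $m_iF_i$ the multiple fibers. So $K_S$ is numerically a rational multiple of a fiber, and $K_S\cdot C=0$ for every curve $C$ in a fiber. Also $\omega_S$ is trivial on a neighborhood $f^{-1}(V)$ of any non-multiple fiber.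

**Proof of (i)$\Rightarrow$(iii)$\Leftrightarrow$(ii).**

**Step 1.** This step proves (ii)$\Rightarrow$(iii) and locates smooth rational curves. Let $C\cong\mathbb P^1$ be a curve in $S$. It lies in a fiber, as $B$ has genus $\ge1$. If $C$ were the whole support of that fiber, the fiber would be a multiple of $C$, so $C^2=0=K_S\cdot C$ and $p_a(C)=1$ by adjunction, a contradiction. So $C$ is a component of a fiber with reducible support, which proves (ii)$\Rightarrow$(iii).

**Step 2.** This step proves (iii)$\Rightarrow$(ii) and computes self-intersections. Let a fiber with reducible support be $\sum_km_kC_k$, and let $C=C_1$. Then $m_1C^2=-\sum_{k\ne1}m_kC_k\cdot C<0$, because the fiber is connected. So $2p_a(C)-2=C^2+K_S\cdot C=C^2<0$, hence $p_a(C)=0$, $C\cong\mathbb P^1$ and $C^2=-2$. In particular $S$ contains a smooth rational curve, which proves (iii)$\Rightarrow$(ii).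

**Step 3.** This step proves (i)$\Rightarrow$(iii). By Steps 1 and 2, a smooth rational curve in $S$ has self-intersection $-2$, and then Proposition 5 gives a non-geometric stability condition. $\square$

**Proof of (ii)$\Rightarrow$(i).** Let $a:S\to B\hookrightarrow J(B)$, with $B$ embedded in its Jacobian; the fibers of $a$ are those of $f$. Let $x\in S$ and let $W$ be the (reduced, irreducible) support of the fiber through $x$. The fiber is a multiple of $W$, so $W^2=0$ and $K_S\cdot W=0$, and adjunction gives $p_a(W)=1$.

**Case 1: $W$ is smooth.** Then $W$ is elliptic and is the only curve in the fiber of $a$ through $x$. The proof of Theorem 1 applies to $D=W$, since the fibers of $a$ have dimension $\le1$ and $H^1(W,\mathcal O)\ne0$. So $(\ddagger)_x$ holds, and $\mathcal O_x$ is $\sigma$-stable for every $\sigma$ by Theorem 3.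

**Case 2: $W$ is singular.** By the hypothesis, the fiber is not multiple, so it is integral and equal to $W$. Let $\mathrm D_W\subset\mathrm D^b(S)$ be the subcategory of objects supported on $W$.

**Step 1.** This step gives a lower bound for $\mathrm{ext}^1$ of semistable objects in $\mathrm D_W$. As $\omega_S$ is trivial near $W$, we have $G\otimes\omega_S\cong G$ for $G\in\mathrm D_W$, and Serre duality reads
$$\mathrm{Ext}^i(G,H)\cong\mathrm{Ext}^{2-i}(H,G)^*\qquad(G,H\in\mathrm D_W).\tag{3}$$
An object $G\in\mathrm D_W$ has rank $0$ and $c_1(G)$ is a multiple of $[W]$, so Riemann–Roch gives $\chi(G,G)=-c_1(G)^2=0$, as $W^2=0$. If moreover $G\neq0$ is semistable, then $\mathrm{Ext}^i(G,G)=0$ for $i<0$, hence for $i>2$ by (3). So $0=\hom(G,G)-\mathrm{ext}^1(G,G)+\mathrm{ext}^2(G,G)$ with $\mathrm{ext}^2(G,G)=\hom(G,G)$, and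
$$\mathrm{ext}^1(G,G)=2\hom(G,G)\ge2.\tag{4}$$

**Step 2.** This step compares $\mathrm{ext}^1$ in a triangle.

**Lemma 6 (Mukai's lemma).** If $A\xrightarrow{i}E\xrightarrow{q}B'\xrightarrow{\delta}A[1]$ is a triangle in $\mathrm D_W$ with $\mathrm{Hom}(A,B')=0$, then $\mathrm{ext}^1(A,A)+\mathrm{ext}^1(B',B')\le\mathrm{ext}^1(E,E)$.

*Proof.* Let $K\subset\mathrm{Ext}^1(E,E)$ be the subspace of those $e$ with $q[1]\circ e\circ i=0$. For $e\in K$, the map $e\circ i:A\to E[1]$ is killed by $q[1]$, so $e\circ i=i[1]\circ\alpha$ for some $\alpha\in\mathrm{Ext}^1(A,A)$. Two choices of $\alpha$ differ by some $\delta\circ u$ with $u\in\mathrm{Hom}(A,B')=0$, so $\alpha$ is unique. Likewise $q[1]\circ e$ is killed by $i$, so $q[1]\circ e=\beta\circ q$ with $\beta\in\mathrm{Ext}^1(B',B')$. Two choices differ by some $v\circ\delta$ with $v\in\mathrm{Hom}(A[1],B'[1])=0$, so $\beta$ is unique. By uniqueness, $e\mapsto(\alpha,\beta)$ is linear.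

It is surjective onto $\mathrm{Ext}^1(A,A)\oplus\mathrm{Ext}^1(B',B')$. Given $(\alpha,\beta)$, the obstruction to commuting with $\delta$ lies in $\mathrm{Hom}(B',A[2])\cong\mathrm{Hom}(A,B')^*=0$, by (3). So by the axioms of triangulated categories there is $e:E\to E[1]$ with $e\circ i=i[1]\circ\alpha$ and $q[1]\circ e=\beta\circ q$. Then $q[1]\circ e\circ i=q[1]\circ i[1]\circ\alpha=0$, so $e\in K$, and $e$ maps to $(\alpha,\beta)$. Comparing dimensions gives the claim. $\square$

**Step 3.** This step shows that $\mathcal O_x$ is semistable. Let $\sigma=(Z,\mathcal P)\in\mathrm{Stab}(S)$, and let $0=E_0\to E_1\to\dots\to E_r=\mathcal O_x$ be the HN filtration with factors $G_1,\dots,G_r$. For $0<k<r$, the truncation triangle $E_k\to\mathcal O_x\to B'$ satisfies $\mathrm{Hom}(E_k,B'[i])=0$ for $i\le0$, since all phases of $E_k$ exceed all phases of $B'$. By Lemma 3(a), $E_k\in\mathrm D_W$, so all $G_k$ lie in $\mathrm D_W$. Since $\mathrm{Hom}(E_{k-1},G_k)=0$, Lemma 6 applies to $E_{k-1}\to E_k\to G_k$ for $k=r,r-1,\dots,2$ and gives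
$$\sum_{k=1}^r\mathrm{ext}^1(G_k,G_k)\le\mathrm{ext}^1(\mathcal O_x,\mathcal O_x)=2.$$
By (4), each term on the left is $\ge2$. So $r=1$ and $\mathcal O_x\in\mathcal P(\phi)$ for some $\phi$.

**Step 4.** This step shows that all JH factors of $\mathcal O_x$ are isomorphic. Let $T\subset\mathcal O_x$ be simple in $\mathcal P(\phi)$, let $A\subset\mathcal O_x$ be a subobject of maximal length with all JH factors $\cong T$, and put $B'=\mathcal O_x/A$. As in Step 2 of Section 7, $\mathrm{Hom}(A,B')=0=\mathrm{Hom}(A,B'[-1])$. So $A\in\mathrm D_W$ by Lemma 3(a), and then $B'\in\mathrm D_W$. If $B'\ne0$, then $A$ and $B'$ are non-zero semistable objects of $\mathrm D_W$, and Lemma 6 with (4) gives $2+2\le\mathrm{ext}^1(\mathcal O_x,\mathcal O_x)=2$, a contradiction. So $\mathcal O_x=A$.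

**Step 5.** This step shows that there is only one JH factor. Let $n$ be the length of $\mathcal O_x$ in $\mathcal P(\phi)$. Additivity of the Euler characteristic gives $1=\chi(\mathcal O_S,\mathcal O_x)=n\,\chi(\mathcal O_S,T)$ with $\chi(\mathcal O_S,T)\in\mathbb Z$, so $n=1$. Hence $\mathcal O_x=T$ is $\sigma$-stable.

In both cases $\mathcal O_x$ is $\sigma$-stable. This holds for all $x\in S$ and all $\sigma\in\mathrm{Stab}(S)$, so every $\sigma$ is geometric by Lemma 5. $\square$

Case 2 used that the fiber is not multiple, through the triviality of $\omega_S$ near $W$ in (3). Theorem 6 leaves open the implication (ii)$\Rightarrow$(i) in the presence of multiple fibers with nodal irreducible support, and nothing here classifies all varieties whose stability conditions are all geometric.
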